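
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{conjecture}[theorem]{Conjecture}
\numberwithin{equation}{section}

\title{Tensor decompositions of the Grothendieck ring of $\mathbb F_q[G(\mathbb F_q)]$-modules}


\begin{abstract}
Let $G$ be a simply connected semisimple group of rank $\ell$, split over $\mathbb F_q$ with $q=p^g$, and let $M$ be the Grothendieck ring of finitely generated $\mathbb F_q[G(\mathbb F_q)]$-modules. For $G=SL_2$ one has $M\cong\mathbb Z[x]/(f^{[g]}(x)-x)$ with $f$ monic of degree $p$. A conjecture posed by Reduzzi predicts that in general $M$ is the quotient of $\mathbb Z[x_1,\dots,x_\ell]$ by $\ell$ relations of this shape, one in each variable. We show that this is false for $SL_3(\mathbb F_2)$, and that it holds for $(G,q)$ if and only if every simple factor of $G$ is $SL_2$. More precisely, if some simple factor has rank at least $2$, then $M$ is not a tensor product of finite free rings of rank at most $q$; and if $G$ is simple of rank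 at least $2$, then $M$ admits no nontrivial tensor decomposition at all. The proof studies the local rings of $M$ modulo a prime $r\neq p$ for which the order of $q$ modulo $r$ is, outside one exceptional family, the largest Coxeter number of a simple factor.
\end{abstract}

\section{The question and the answer}

Let $p$ be a prime and $q=p^g>1$ a power of $p$. Let $G$ be a simply connected semisimple algebraic group, defined and split over $\mathbb F_q$, of rank $\ell>0$. Write
\[
M=M(G)=K_0(G(\mathbb F_q))
\]
for the Grothendieck ring of finitely generated $\mathbb F_q[G(\mathbb F_q)]$-modules: additively it is free on the simple modules, and multiplication is induced by the tensor product over $\mathbb F_q$.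

For $G=SL_2$ this ring has a one-variable presentation \cite{Reduzzi}:
\begin{equation}\label{eq:sl2}
K_0(SL_2(\mathbb F_q))\cong\mathbb Z[x]/(f^{[g]}(x)-x),\qquad
f(x)=\sum_{j=0}^{\lfloor p/2\rfloor}(-1)^j\frac{p}{p-j}\binom{p-j}{j}x^{p-2j},
\end{equation}
where $f^{[g]}$ is the $g$-fold composite of $f$ with itself. The polynomial $f$ is characterized by $f(t+t^{-1})=t^p+t^{-p}$, so the relation says that the natural module $x$ is unchanged by $g$ Frobenius twists. For higher rank the following was conjectured.

\begin{conjecture}[posed in \cite{Reduzzi}]\label{conj}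
There are monic polynomials $f_i(x_i)\in\mathbb Z[x_i]$ of degree $p$, $1\le i\le\ell$, with $f_i(x_i)\equiv x_i^p\pmod p$, and an isomorphism of rings
\[
K_0(G(\mathbb F_q))\cong\mathbb Z[x_1,\dots,x_\ell]\big/\bigl(f_1^{[g]}(x_1)-x_1,\dots,f_\ell^{[g]}(x_\ell)-x_\ell\bigr).
\]
\end{conjecture}

The prediction is correct modulo $p$. Section~\ref{sec:pres} shows that $M$ is always the quotient of $\mathbb Z[x_1,\dots,x_\ell]$ by $\ell$ relations $F_i^{[g]}=x_i$, where $F=(F_1,\dots,F_\ell)$ is a polynomial map with $F_i\equiv x_i^p\pmod p$, and that $M$ has rank $q^\ell$. Modulo $p$ the relations become $x_i^q=x_i$, so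
\[
M/pM\cong\bigotimes_{i=1}^{\ell}\mathbb F_p[x_i]/(x_i^q-x_i)\qquad(\text{tensor product over }\mathbb F_p),
\]
exactly as predicted. But $F_i$ is in general a polynomial in \emph{all} the variables, and the question is whether a change of generators can decouple them over $\mathbb Z$. The prime $p$ does not see any obstruction; other primes do.

Throughout, rings are commutative, $\otimes$ means $\otimes_{\mathbb Z}$ unless another base is indicated or clear, and a ring is called \emph{finite free} if its additive group is free of finite positive rank. The conjecture presents $M$ as a tensor product of $\ell$ finite free rings of rank $q$.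

\begin{theorem}\label{thm:A}
The following are equivalent.
\begin{enumerate}
\item[(1)] Every simple factor of $G$ is $SL_2$ (so $G\cong SL_2^{\ell}$).
\item[(2)] The conclusion of Conjecture~\ref{conj} holds for $(G,q)$.
\item[(3)] $M$ is isomorphic to a tensor product of finitely many finite free rings, each of rank $\le q$.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:B}
If $G$ is simple of rank $\ge2$, then for every $q$ the ring $M$ is tensor-indecomposable: if $M\cong A\otimes B$ with $A,B$ finite free rings, then $A$ or $B$ has rank $1$.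
\end{theorem}

So the conjecture is false, and it fails for every $q$ as soon as $G$ has a simple factor of rank at least $2$. This remains so if the rings $\mathbb Z[x_i]/(f_i^{[g]}(x_i)-x_i)$ are replaced by arbitrary finite free rings of rank $\le q$.

Section~\ref{sec:sl3} works out $SL_3(\mathbb F_2)$ by hand. It gives two disproofs; the second, which looks at $M$ modulo $7$, is the general argument in miniature. Sections~\ref{sec:inv}--\ref{sec:count} develop the ingredients in general, and Section~\ref{sec:end} proves the theorems.

\section{A presentation in several variables}\label{sec:pres}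

Let $T$ be a split maximal torus of $G$, $X$ its character lattice (the weight lattice, since $G$ is simply connected), $Y=\mathrm{Hom}(X,\mathbb Z)$ (the coroot lattice), and $W$ the Weyl group. For weights write $\mu\le\lambda$ if $\lambda-\mu$ is a sum of simple roots with nonnegative integral coefficients. For dominant $\lambda$ let $L(\lambda)$ be the simple $G$-module of highest weight $\lambda$. Let $\omega_1,\dots,\omega_\ell$ be the fundamental weights. Taking characters identifies the representation ring of $G$ with
\[
R=\mathbb Z[X]^W,
\]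
and we put $x_i=\mathrm{ch}\,L(\omega_i)$ and $x^\lambda=\prod_i x_i^{\lambda_i}$ for a dominant weight $\lambda=\sum\lambda_i\omega_i$. The element $x^\lambda$ has coefficient $1$ at $\lambda$, and all its weights are $\le\lambda$. This gives the following triangularity, for dominant $\lambda$:
\begin{equation}\label{eq:tri}
\begin{gathered}
\text{if } b\in R\text{ has all weights}\le\lambda\text{ and coefficient }1\text{ at }\lambda,\\
\text{then } b=x^\lambda+\textstyle\sum_{\mu}c_\mu x^\mu\quad(\mu<\lambda\text{ dominant},\ c_\mu\in\mathbb Z).
\end{gathered}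
\end{equation}
Indeed $b-x^\lambda$ is $W$-invariant, and its dominant weights are $<\lambda$. Subtract $c\,x^\mu$ for a maximal dominant weight $\mu$ occurring, with coefficient $c$, and repeat; only finitely many dominant weights lie below $\lambda$. The same argument shows that the $x^\lambda$ span $R$, and they are linearly independent because their highest weights are distinct. So $R=\mathbb Z[x_1,\dots,x_\ell]$ is a polynomial ring.

For $n\ge1$ let $\psi^n$ be the ring endomorphism $e^\lambda\mapsto e^{n\lambda}$ of $\mathbb Z[X]$. It commutes with $W$, hence preserves $R$.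

\begin{proposition}\label{prop:pres}
Put $F_i=\psi^p(x_i)\in\mathbb Z[x_1,\dots,x_\ell]$ and $F=(F_1,\dots,F_\ell)$. Restriction of modules from $G$ to $G(\mathbb F_q)$ induces an isomorphism
\[
R/(\psi^q(b)-b:\ b\in R)=\mathbb Z[x_1,\dots,x_\ell]/(F_i^{[g]}-x_i)_{1\le i\le\ell}\ \xrightarrow{\ \sim\ }\ M,
\]
where $F^{[g]}=(F_1^{[g]},\dots,F_\ell^{[g]})$ is the $g$-fold composite of the polynomial map $F$. Moreover $F_i\equiv x_i^p\pmod p$, and $M$ is free of rank $q^\ell$.
\end{proposition}

\begin{proof}
\emph{The target.} By Steinberg's theorem the simple $\overline{\mathbb F}_q[G(\mathbb F_q)]$-modules are the restrictions, pairwise nonisomorphic, of the $L(\lambda)$ with $0\le\langle\lambda,\alpha_i^\vee\rangle<q$ for all simple coroots $\alpha_i^\vee$. Since $G$ is split, they are realized over $\mathbb F_q$. Hence $M$ is free of rank $q^\ell$ and restriction $R\to M$ is surjective.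

\emph{The relations.} Let $V$ be a $G$-module. Its twist $V^{[q]}$ by the $q$-Frobenius of $G$ has character $\psi^q(\mathrm{ch}\,V)$, because Frobenius acts on the split torus $T$ by $t\mapsto t^q$. On $G(\mathbb F_q)$ Frobenius is the identity, so $V$ and $V^{[q]}$ have the same restriction. Thus $\psi^q(b)-b\mapsto0$ for all $b\in R$.

Let $I$ be the ideal generated by the elements $\psi^q(x_i)-x_i$. The set of $b\in R$ with $\psi^q(b)-b\in I$ is the equalizer of two ring homomorphisms $R\to R/I$, hence a subring; it contains all $x_i$, so it is $R$. Therefore $I$ is the ideal generated by all $\psi^q(b)-b$. Finally $\psi^q=(\psi^p)^g$, and since $\psi^p$ is the ring endomorphism $x_i\mapsto F_i$, we get $\psi^q(x_i)=F_i^{[g]}$.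

\emph{The quotient is generated by $q^\ell$ elements.} By \eqref{eq:tri}, $\psi^q(x_i)=x_i^q+\sum c_\mu x^\mu$ with dominant $\mu<q\omega_i$, so in $R/I$
\[
x_i^q=x_i-\sum_{\mu<q\omega_i}c_\mu x^\mu .
\]
Use this to rewrite a monomial $x^\lambda$ with some exponent $\ge q$. Attach to $x^\lambda$ the number $\langle\lambda,2\rho^\vee\rangle$, where $2\rho^\vee$ is the sum of the positive coroots. It is a nonnegative integer, positive for $\lambda=\omega_i$, and it strictly drops in every term of the rewriting: replacing $q\omega_i$ by $\mu<q\omega_i$ subtracts a nonzero sum of simple roots, each of which pairs positively with $2\rho^\vee$; replacing $q\omega_i$ by $\omega_i$ lowers the value by $(q-1)\langle\omega_i,2\rho^\vee\rangle>0$. So the process terminates, and $R/I$ is spanned by the $q^\ell$ monomials with all exponents $<q$.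

\emph{Conclusion.} We have surjections $\mathbb Z^{q^\ell}\to R/I\to M\cong\mathbb Z^{q^\ell}$. Their composite is an isomorphism, hence so is $R/I\to M$. As for the congruence, $\psi^p(b)\equiv b^p$ modulo $p\,\mathbb Z[X]$ for every $b\in\mathbb Z[X]$, and $p\,\mathbb Z[X]\cap R=pR$.
\end{proof}

\begin{corollary}\label{cor:prod}
If $G=\prod_jG_j$ with all $G_j$ split and simply connected, then $M(G)\cong\bigotimes_jM(G_j)$.
\end{corollary}

\begin{proof}
Here $R(G)=\bigotimes_jR(G_j)$, and $\psi^q$ acts factor by factor, so the relations $\psi^q(x_i)=x_i$ of $G$ are those of the factors.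
\end{proof}

Recall that a split simply connected group is the product of its simple factors, which are split, simple and simply connected. We can dispose of the easy implications.

\begin{proof}[Proof of \textup{(1)}$\Rightarrow$\textup{(2)}$\Rightarrow$\textup{(3)} in Theorem~\ref{thm:A}]
For $SL_2$ the polynomial $F_1$ of Proposition~\ref{prop:pres} satisfies $F_1(t+t^{-1})=t^p+t^{-p}$; it is monic of degree $p$ by \eqref{eq:tri} and congruent to $x^p$ modulo $p$. So (2) holds for $SL_2$ with $f_1=F_1$ (this is the case \eqref{eq:sl2}), and for $SL_2^\ell$ by Corollary~\ref{cor:prod}. If (2) holds, then $M\cong\bigotimes_i\mathbb Z[x_i]/(f_i^{[g]}(x_i)-x_i)$. Each polynomial $f_i^{[g]}(x_i)-x_i$ is monic of degree $q$, so each factor is free of rank $q$.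
\end{proof}

It remains to prove (3)$\Rightarrow$(1) and Theorem~\ref{thm:B}.

\section{The smallest case: $SL_3(\mathbb F_2)$}\label{sec:sl3}

Let $x$ be the class of the natural module of $SL_3$ and $y$ that of its dual. These are the first two elementary symmetric functions of the three torus eigenvalues (whose product is $1$), so $\psi^2(x)=x^2-2y$ and $\psi^2(y)=y^2-2x$. By Proposition~\ref{prop:pres},
\[
M=K_0(SL_3(\mathbb F_2))\cong\mathbb Z[x,y]/(x^2-2y-x,\ y^2-2x-y),
\]
free of rank $4$. The difference of the two relations is $(x-y)(x+y+1)$. In a field, either $x=y$ and $x^2=3x$, or $y=-1-x$ and $x^2+x+2=0$. Thus the solutions are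
\begin{equation}\label{eq:four}
(0,0),\qquad(3,3),\qquad(\alpha,-1-\alpha)\ \text{ with }\ \alpha^2+\alpha+2=0 .
\end{equation}

\subsection*{Disproof by counting rational points}
The discriminant of $\alpha^2+\alpha+2$ is $-7$, so over $\overline{\mathbb Q}$ there are four distinct solutions. As $\dim_{\mathbb Q} (M\otimes\mathbb Q)=4$,
\[
M\otimes\mathbb Q\cong\mathbb Q\times\mathbb Q\times\mathbb Q(\sqrt{-7}),
\]
and there are exactly two ring homomorphisms $M\to\mathbb Q$. If Conjecture~\ref{conj} held, then $M\otimes\mathbb Q\cong E_1\otimes_{\mathbb Q}E_2$ where $E_i$ is $\mathbb Q[x]$ modulo a monic quadratic polynomial. Each $E_i$ embeds in the reduced ring $M\otimes\mathbb Q$, so $E_i$ is $\mathbb Q\times\mathbb Q$ or a quadratic field and has $n_i\in\{2,0\}$ homomorphisms to $\mathbb Q$. Then $E_1\otimes_{\mathbb Q}E_2$ has $n_1n_2\in\{0,4\}$ of them, not $2$. So \emph{the conjecture is false for $SL_3(\mathbb F_2)$}.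

This argument depends on the Galois structure of $M\otimes\mathbb Q$. The next one does not, and it proves that $M$ is tensor-indecomposable.

\subsection*{Disproof modulo $7$}
Let $k=\overline{\mathbb F}_7$. In $k$ we have $\alpha^2+\alpha+2=(\alpha-3)^2$, and $-1-3=3$, so the last two points of \eqref{eq:four} collide with $(3,3)$. Thus $M\otimes k$ has two points. The Jacobian matrix of the relations is
\[
\begin{pmatrix}2x-1&-2\\-2&2y-1\end{pmatrix},
\]
with determinant $-3\ne0$ at $(0,0)$, while at $(3,3)$ its determinant is $21=0$ and its rank is $1$. Hence the local ring at $(0,0)$ is $k$; the one at $(3,3)$ has dimension $4-1=3$ and a one-dimensional cotangent space $\mathfrak m/\mathfrak m^2$: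
\[
M\otimes k\cong k\times k[z]/(z^3).
\]

Suppose $M\cong A\otimes B$ with $A,B$ finite free. The local rings of $M\otimes k$ are the tensor products over $k$ of those of $A\otimes k$ and $B\otimes k$, and their cotangent dimensions add up. If both $A\otimes k$ and $B\otimes k$ were nonreduced, $M\otimes k$ would have a local ring with cotangent dimension $\ge2$. So one of them, say $B\otimes k$, is reduced: $B\otimes k\cong k^b$ with $b=\operatorname{rank}B$. Then the number of local rings of $M\otimes k$ of any given isomorphism type is $b$ times the number of those of $A\otimes k$. But $k[z]/(z^3)$ occurs once, so $b=1$: the ring $M$ is tensor-indecomposable. In particular it is not a tensor product of two rings of rank $2$, as Conjecture~\ref{conj} would require.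

\subsection*{What to generalize}
Since every tensor factor of $M$ has rank a power of $p$, it suffices in the last step that some kind of local ring occurs a number of times \emph{prime to $p$}. We shall find a prime $r$ such that modulo $r$, for $G$ simple of rank $\ge2$,
\begin{itemize}
\item all cotangent dimensions are at most $1$, and $1$ occurs (Proposition~\ref{prop:cot} bounds them);
\item the number of nonreduced local rings of the smallest length is prime to $p$ (Proposition~\ref{prop:count}).
\end{itemize}
The example also suggests which $r$ to take: the order of $2$ modulo $7$ is $3$, the Coxeter number of $SL_3$.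

\section{Invariants of a finite free ring at a prime}\label{sec:inv}

Fix a prime $r\ne p$, and let $k=\overline{\mathbb F}_r$ be the residue field of the ring of integers $\overline{\mathbb Z}_r$ of $\overline{\mathbb Q}_r$. Let $A$ be a finite free ring. For $\xi\in\mathrm{Hom}(A,k)$ let $\Lambda_\xi$ be the local ring of $A\otimes k$ at $\xi$, with maximal ideal $\mathfrak m_\xi$, and put
\[
\nu_\xi=\dim_k\Lambda_\xi,\qquad\varepsilon_\xi=\dim_k\mathfrak m_\xi/\mathfrak m_\xi^2 .
\]
By Nakayama's lemma $\varepsilon_\xi=0$ if and only if $\nu_\xi=1$. Moreover $\sum_\xi\nu_\xi=\operatorname{rank}A$. We record the largest cotangent dimension, the smallest length at which it occurs, and how often this happens: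
\begin{gather*}
\varepsilon(A)=\max_\xi\varepsilon_\xi,\qquad \nu(A)=\min\{\nu_\xi:\varepsilon_\xi=\varepsilon(A)\},\\
c(A)=\#\{\xi:\varepsilon_\xi=\varepsilon(A),\ \nu_\xi=\nu(A)\}\ge1 .
\end{gather*}
For $M$ in Section~\ref{sec:sl3}, with $r=7$, these numbers were $1$, $3$, $1$.

\begin{lemma}\label{lem:inv}
Let $A,B$ be finite free rings.
\begin{enumerate}
\item[(i)] $\varepsilon(A\otimes B)=\varepsilon(A)+\varepsilon(B)$ and $c(A\otimes B)=c(A)\,c(B)$.
\item[(ii)] If $\varepsilon(A)=0$, then $c(A)=\operatorname{rank}A$.
\item[(iii)] If $A\otimes\mathbb Q$ is reduced, then $\nu_\xi$ is the number of homomorphisms $A\to\overline{\mathbb Q}_r$ whose reduction is $\xi$.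
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Points of $A\otimes B$ over $k$ are pairs $(\xi,\eta)$. The ring $\Lambda_\xi\otimes_k\Lambda_\eta$ is local: its ideal $\mathfrak m_\xi\otimes\Lambda_\eta+\Lambda_\xi\otimes\mathfrak m_\eta$ is nilpotent with quotient $k$. So it is the local ring at $(\xi,\eta)$, and its cotangent space is $\mathfrak m_\xi/\mathfrak m_\xi^2\oplus\mathfrak m_\eta/\mathfrak m_\eta^2$. Thus $\varepsilon$ adds and $\nu$ multiplies. Hence $\varepsilon_{(\xi,\eta)}$ is maximal iff $\varepsilon_\xi$ and $\varepsilon_\eta$ are, and among such pairs $\nu_{(\xi,\eta)}=\nu_\xi\nu_\eta$ is minimal iff $\nu_\xi$ and $\nu_\eta$ are.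

(ii) All $\nu_\xi$ are $1$, so there are $\operatorname{rank}A$ points and each is counted.

(iii) Let $K\subset\overline{\mathbb Q}_r$ be a finite extension of $\mathbb Q_r$ with ring of integers $\mathcal O$, so large that all homomorphisms $A\to\overline{\mathbb Q}_r$ have values in $K$ and all homomorphisms $A\to k$ have values in the residue field of $K$. As $\mathcal O$ is complete, $A\otimes\mathcal O$ is the product of local rings $A_\xi$, one for each $\xi$. Each $A_\xi$ is a direct summand, hence free over $\mathcal O$, of rank $\dim_k(A_\xi\otimes_{\mathcal O}k)=\nu_\xi$. Since $A\otimes\mathbb Q$ is a product of number fields, $A_\xi\otimes_{\mathcal O}K$ is a product of copies of $K$, namely $\nu_\xi$ of them. A homomorphism $A\to K$ has values in $\mathcal O$ by integrality, and it reduces to $\xi$ exactly when its extension to $A\otimes\mathcal O$ factors through $A_\xi$.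
\end{proof}

\section{Fixed points on the quotient of the torus by the Weyl group}\label{sec:fixed}

\subsection*{Points of $M$}
For a field $K$ write $T(K)=Y\otimes K^\times=\mathrm{Hom}(X,K^\times)$. This makes sense in every characteristic: it is the group of $K$-points of $\mathrm{Spec}\,\mathbb Z[X]$.

\begin{lemma}\label{lem:points}
Let $K$ be an algebraically closed field. Then
\[
\mathrm{Hom}(M,K)=\{t\in T(K):t^q\in Wt\}/W .
\]
If $wt^q=t$ with $w\in W$, then $t$ has finite order prime to $p$. The ring $M\otimes\mathbb Q$ is reduced.
\end{lemma}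

\begin{proof}
Orbit sums form a basis of $R$ and of $K[X]^W$, so $R\otimes K=K[X]^W$. Since $K[X]$ is integral over its invariants and $W$ permutes transitively the maximal ideals above a given one \cite[V, \S2]{BourbakiAC}, we have $\mathrm{Hom}(R,K)=T(K)/W$. The homomorphism given by $t$ kills all $\psi^q(b)-b$ iff $b(t^q)=b(t)$ for all $b\in R$, i.e.\ iff $t^q\in Wt$; now use Proposition~\ref{prop:pres}.

If $wt^q=t$, then iterating $s\mapsto ws^q$ gives $w^nt^{q^n}=t$. For $n$ the order of $w$ we get $t^{q^n-1}=1$.

Finally, the simple modules are absolutely simple by the proof of Proposition~\ref{prop:pres}, and irreducible Brauer characters are linearly independent. So taking values of Brauer characters on the $p$-regular classes embeds $M\otimes\mathbb C$ in a product of copies of $\mathbb C$.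
\end{proof}

So $M\otimes K$ is the coordinate ring of the fixed-point scheme of the map $[t]\mapsto[t^q]$ on $T/W$, and Lemma~\ref{lem:inv}(iii) applies to $M$.

\subsection*{Eigenvalues modulo $r$}
\emph{From now on $r$ is a prime with $r\nmid p|W|$, and $d$ is the order of $q$ modulo $r$.} In particular $r$ is odd. For $v\in W$ let $m_d(v)$ be the multiplicity of the cyclotomic polynomial $\Phi_d$ in the characteristic polynomial of $v$ on $Y$. Then
\begin{equation}\label{eq:eig}
\dim_k\ker(1-qv\mid Y\otimes k)=\dim_{\mathbb F_r}\ker(1-qv\mid Y\otimes\mathbb F_r)=m_d(v).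
\end{equation}
Indeed, $v$ has order prime to $r$, so it acts semisimply on $Y\otimes k$, and its characteristic polynomial is a product of $\Phi_n$ with $r\nmid n$. Modulo $r$ the roots of such a $\Phi_n$ are simple, and they are the elements of exact order $n$ in $k^\times$; the element $q^{-1}$ is one of them iff $n=d$.

\subsection*{Facts on reflection groups}
Let $d_1,\dots,d_\ell$ be the degrees of $W$, and put $a(d)=\#\{i:d\mid d_i\}$. Let $\zeta$ be a primitive $d$-th root of unity in a field of characteristic $0$, and let $V(v,\zeta)$ be the $\zeta$-eigenspace of $v$. We use Springer's theorem \cite[Thm.~3.4]{Springer}: for a finite reflection group in characteristic $0$,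
\begin{enumerate}
\item[(S1)] the maximum of $\dim V(v,\zeta)$ over the group is the number of degrees divisible by $d$;
\item[(S2)] the eigenspaces $V(v,\zeta)$ of maximal dimension are conjugate under the group.
\end{enumerate}
Elements of $W$ act on $Y\otimes\mathbb Q$ semisimply, so $\dim V(v,\zeta)=m_d(v)$. Therefore $m_d(v)\le a(d)$ for all $v\in W$. The eigenspaces are defined over $\mathbb Q(\zeta)$, so it does not matter in which field of characteristic $0$ we take $\zeta$.

We also need:
\begin{enumerate}
\item[(St)] for $t\in T(k)$ the stabilizer $W_t$ is generated by reflections.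
\end{enumerate}
Indeed, in the simply connected group over $k$ with the same root datum the centralizer of $t$ is connected (Steinberg), and $W_t$ is its Weyl group.

\section{A bound on the cotangent dimensions}\label{sec:cot}

Let $\xi=[t]$ be a point of $M$ over $k$, with $wt^q=t$. If $W_t=1$, then $T\to T/W$ is \'etale at $t$, the map $[t]\mapsto[t^q]$ lifts near $t$ to $s\mapsto ws^q$, and the computation below shows $\varepsilon_\xi=m_d(w)$. The difficulty is a nontrivial stabilizer: the tangent space of $T/W$ is then not that of $T$. By Chevalley's theorem it is governed by basic invariants of $W_t$. We bound the relevant eigenspace by a dimension count in $Y\otimes k$.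

\begin{proposition}\label{prop:cot}
$\varepsilon(M)\le a(d)$.
\end{proposition}

\begin{proof}
Let $\xi=[t]\in\mathrm{Hom}(M,k)$, $wt^q=t$, and $\Gamma=W_t$. The element $w$ normalizes $\Gamma$: for $\gamma\in\Gamma$,
\begin{equation}\label{eq:norm}
w\gamma w^{-1}t=w\gamma t^q=w(\gamma t)^q=wt^q=t .
\end{equation}

\emph{Step 1: linearization.} Put $A=k[X]$, $B=A^W=R\otimes k$ and $\varphi=\psi^q$, acting $k$-linearly on $B$. Let $\mathfrak m\subset A$ and $\mathfrak n\subset B$ be the maximal ideals of $t$ and of its image. For $b\in\mathfrak n$ we have $(\varphi b)(t)=b(t^q)=b(w^{-1}t)=b(t)=0$, so $\varphi(\mathfrak n)\subset\mathfrak n$. Since $B=k\oplus\mathfrak n$ and $\varphi(1)=1$, the ring $M\otimes k$ is $B$ modulo the ideal generated by $(\varphi-1)\mathfrak n$. As $B$ acts on $\mathfrak n/\mathfrak n^2$ through $k$,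
\[
\varepsilon_\xi=\dim\mathrm{coker}(\varphi-1\mid\mathfrak n/\mathfrak n^2)=\dim\ker(\varphi-1\mid\mathfrak n/\mathfrak n^2).
\]

\emph{Step 2: lifting $\varphi$ to the torus.} Let $\theta:A\to A$ be given by $(\theta a)(s)=a(ws^q)$, that is, $\theta(e^\lambda)=e^{qw^{-1}\lambda}$. It restricts to $\varphi$ on $B$ and preserves $\mathfrak m$, since $wt^q=t$. The map $\lambda\mapsto e^\lambda/\lambda(t)-1$ induces a $\Gamma$-isomorphism $X\otimes k\cong\mathfrak m/\mathfrak m^2$ (it is additive because $(1+a)(1+b)-1\equiv a+b$ modulo $\mathfrak m^2$ for $a,b\in\mathfrak m$). Since $(qw^{-1}\lambda)(t)=\lambda(wt^q)=\lambda(t)$, $\theta$ acts on $\mathfrak m/\mathfrak m^2$ as $qw^{-1}$ does on $X\otimes k$.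

\emph{Step 3: the completed local ring of $T/W$.} As $A$ is finite over $B$,
\[
A\otimes_B\hat B_{\mathfrak n}=\prod_{t'\in Wt}\hat A_{t'} .
\]
Invariants commute with the flat base change $B\to\hat B_{\mathfrak n}$, and $W$ permutes the factors transitively with stabilizer $\Gamma$ at $t$. Hence $\hat B_{\mathfrak n}=\hat A_{\mathfrak m}^\Gamma$. Because $r\nmid|\Gamma|$, the surjection $\mathfrak m\to\mathfrak m/\mathfrak m^2$ has a $\Gamma$-equivariant section (average any linear section). With $S=\mathrm{Sym}(X\otimes k)$ it yields a $\Gamma$-isomorphism $\prod_jS_j\cong\hat A_{\mathfrak m}$ whose associated graded map is the canonical one, and so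
\[
\hat B_{\mathfrak n}\cong\prod_jS_j^\Gamma .
\]
The group $\Gamma$ acts on $X\otimes k$ as a reflection group by (St), of order prime to $r$. By Chevalley's theorem in the nonmodular case \cite[V, \S5]{BourbakiLie}, $S^\Gamma$ is a polynomial ring on $\ell$ homogeneous generators of positive degree, so $\hat B_{\mathfrak n}$ is a power series ring in these, and $\hat{\mathfrak n}^2=\prod_j\bigl((S^\Gamma_+)^2\bigr)_j$.

\emph{Step 4: passing to the graded space.} Filter $\mathfrak n/\mathfrak n^2=\hat{\mathfrak n}/\hat{\mathfrak n}^2$ by the images of $\hat{\mathfrak n}\cap\hat{\mathfrak m}^j$. By Step~3 the associated graded space is $S^\Gamma_+/(S^\Gamma_+)^2$. Since $\theta$ preserves $\mathfrak m$ and extends $\varphi$, the map $\varphi$ preserves this filtration. On the graded space it acts through the graded algebra endomorphism $\bar\theta$ of $S$ induced by $qw^{-1}$ on $X\otimes k$; this preserves $S^\Gamma$ because $w$ normalizes $\Gamma$. The kernel of an endomorphism of a finite-dimensional filtered space is at most as large as that of its associated graded map, so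
\[
\varepsilon_\xi\le N:=\dim\ker\bigl(\bar\theta-1\mid S^\Gamma_+/(S^\Gamma_+)^2\bigr).
\]

\emph{Step 5: counting in $Y\otimes k$.} The operator $qw^{-1}$ on $X\otimes k$ has finite order prime to $r$, so $\bar\theta$ is diagonalizable on each $S_j^\Gamma$. Hence the generators can be chosen as eigenvectors: $S^\Gamma=k[f_1,\dots,f_\ell]$ with $f_i$ homogeneous and $\bar\theta f_i=\eta_if_i$. Then $N=\#\{i:\eta_i=1\}$. Regard $S$ as the ring of polynomial functions on $U=Y\otimes k$; then $(\bar\theta f)(u)=f(qwu)$. Let
\[
Z=\{u\in U:\ f_i(u)=0\text{ whenever }\eta_i\ne1\}.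
\]
It contains $0$ and is cut out by $\ell-N$ equations, so $\dim Z\ge N$. For $u\in Z$ we have $f_i(qwu)=\eta_if_i(u)=f_i(u)$ for \emph{all} $i$. Invariants separate the orbits of the finite group $\Gamma$, so $\gamma qwu=u$ for some $\gamma\in\Gamma$. Thus
\[
Z\subset\bigcup_{\gamma\in\Gamma}\ker(1-q\gamma w\mid U),
\]
and \eqref{eq:eig} gives $N\le\dim Z\le\max_\gamma m_d(\gamma w)\le a(d)$.
\end{proof}

\section{Lengths, and a count prime to $p$}\label{sec:count}

For a field $K$ of characteristic $0$, call a vector of $Y\otimes K$ \emph{regular} if it lies in no reflecting hyperplane of $W$. Call $d$ \emph{regular} for $W$ if some $w\in W$ has, for a primitive $d$-th root of unity $\zeta$, a regular $\zeta$-eigenvector. This means that $V(w,\zeta)$ is contained in no reflecting hyperplane. Since $V(w,\zeta)$ is defined over $\mathbb Q(\zeta)$ and the hyperplanes over $\mathbb Q$, neither the choice of $\zeta$ (by Galois conjugation) nor the choice of the field $K\ni\zeta$ matters.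

A regular vector has trivial stabilizer in $W$. Its coordinates generate a subfield of $K$ that embeds in $\mathbb C$, so we may assume $K=\mathbb C$. The stabilizer of a complex vector fixes its real and imaginary parts, and the pointwise stabilizer of a finite set of real vectors is generated by the reflections it contains; here there are none.

\begin{proposition}\label{prop:count}
Let $r\nmid p|W|$, and let $d$ be the order of $q$ modulo $r$.
\begin{enumerate}
\item[(a)] If $a(d)=0$, then $\varepsilon(M)=0$ and $c(M)=q^\ell$.
\item[(b)] If $a(d)=1$ and $d$ is regular for $W$, then $\varepsilon(M)=1$ and $p\nmid c(M)$.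
\end{enumerate}
\end{proposition}

Part (a) follows from Proposition~\ref{prop:cot} and Lemma~\ref{lem:inv}(ii). The rest of this section proves (b). The idea is to compute each length $\nu_\xi$ as a number of points in characteristic $0$ (Lemma~\ref{lem:inv}(iii)). The points reducing to $\xi=[t]$ differ from a lift of $t$ by elements $v$ of $r$-power order, and regularity makes the stabilizers of the relevant $v\ne1$ trivial. This gives a formula for $\nu_\xi$, from which we identify the points of smallest length $>1$ with the elements of a finite group of order prime to $p$.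

\subsection*{Step 1: the class $\mathcal C$}
Let $\zeta\in\mathbb Z_r^\times$ be the Teichm\"uller lift of $q^{-1}$, the root of unity of order prime to $r$ reducing to $q^{-1}$ modulo $r$; it is a primitive $d$-th root of unity. Eigenspaces are taken in $Y\otimes\mathbb Q_r$. Since $a(d)=1$, every $m_d(v)$ is $0$ or $1$. Put
\[
\mathcal C=\{v\in W:m_d(v)=1\}=\{v\in W:V(v,\zeta)\text{ is a line}\},
\]
which is nonempty by (S1). By (S2) the lines $V(v,\zeta)$, $v\in\mathcal C$, are $W$-conjugate. As $d$ is regular, one of them contains a regular vector. Hence all nonzero vectors on all these lines are regular. If $v,v'\in\mathcal C$ and $gV(v,\zeta)=V(v',\zeta)$ with $g\in W$, then $v'$ and $gvg^{-1}$ both act as $\zeta$ on $V(v',\zeta)$, so $v'^{-1}gvg^{-1}$ fixes a regular vector and $v'=gvg^{-1}$. Therefore $\mathcal C$ is one $W$-conjugacy class.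

The same works inside a reflection subgroup $\Gamma\le W$ meeting $\mathcal C$. For $\Gamma$ the maximal dimension of $V(v,\zeta)$ is again $1$, and (S2) for $\Gamma$ allows us to take $g\in\Gamma$. Hence
\begin{equation}\label{eq:class}
\Gamma\cap\mathcal C\ \text{ is a single }\Gamma\text{-conjugacy class.}
\end{equation}
Fix $w_0\in\mathcal C$ and let $C=C_W(w_0)$ be its centralizer.

\subsection*{Step 2: trivial stabilizers modulo $r$}
\emph{If $w'\in W$, $0\ne u\in Y\otimes\mathbb F_r$ and $qw'u=u$, then $\mathrm{Stab}_W(u)=1$.}

By \eqref{eq:eig}, $w'\in\mathcal C$, so any lift of $u$ in $V(w',\zeta)$ is regular; we need a lift that also remembers the stabilizer of $u$. Let $D$ be the stabilizer in $W$ of the line $\mathbb F_ru$. It acts on this line by a character $\bar\chi:D\to\mathbb F_r^\times$; let $\chi:D\to\mathbb Z_r^\times$ be its Teichm\"uller lift. As $r\nmid|D|$, we may apply the idempotent $|D|^{-1}\sum_{g\in D}\chi(g)^{-1}g$ to any lift of $u$ in $Y\otimes\mathbb Z_r$. The result $\tilde u$ still reduces to $u$ and satisfies $g\tilde u=\chi(g)\tilde u$ for all $g\in D$. Now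 $w'\in D$ and $\bar\chi(w')=q^{-1}$, so $\chi(w')=\zeta$ and $0\ne\tilde u\in V(w',\zeta)$ is regular by Step~1. An element of $\ker\chi$ fixes $\tilde u$, so $\chi$ is injective; hence so is $\bar\chi$, and $\mathrm{Stab}_W(u)=\ker\bar\chi=1$.

\subsection*{Step 3: the lengths}
Put $T_r=Y\otimes\mu_{r^\infty}(\overline{\mathbb Q}_r)$, the group of elements of $r$-power order in $T(\overline{\mathbb Q}_r)$, and for $w'\in W$
\[
R_{w'}=\{v\in T_r:\ w'v^q=v\}.
\]
Since the eigenvalues of $w'$ are roots of unity and $q>1$, $\det(1-qw')\ne0$ and $R_{w'}$ is finite. Upon identifying $\mu_r\cong\mathbb Z/r$, the subgroup of elements of order dividing $r$ in $R_{w'}$ is $\ker(1-qw'\mid Y\otimes\mathbb F_r)$, of dimension $m_d(w')$ by \eqref{eq:eig}. So $R_{w'}=1$ for $w'\notin\mathcal C$, while for $w'\in\mathcal C$ it is cyclic of order $r^e$ with $e\ge1$. Because $gR_{w'}=R_{gw'g^{-1}}$ and $\mathcal C$ is one class, $e$ is independent of $w'\in\mathcal C$.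

If $1\ne v\in R_{w'}$, some power of $v$ has order $r$ and lies in $R_{w'}$; by Step~2 it has trivial stabilizer in $W$, and so does $v$. It follows that $R_{w'}\cap R_{w''}=1$ for $w'\ne w''$: an element $v$ of the intersection satisfies $w''w'^{-1}v=w''v^q=v$.

Now let $\xi=[t]$ be a point over $k$, $wt^q=t$, and $\Gamma=W_t$. A point of $M$ over $\overline{\mathbb Q}_r$ is the class of some $s$ of finite order (Lemma~\ref{lem:points}); its coordinates are roots of unity, hence integral, and it reduces to the class of the reduction of $s$. Write $s$ uniquely as the product of an element of order prime to $r$ and an element of $T_r$. The second factor reduces to $1$. On roots of unity of order prime to $r$ reduction is a bijection onto $k^\times$, so $t$ has a unique lift $\hat t$ of order prime to $r$, and for $g\in W$ we have $g\hat t=\hat t$ iff $gt=t$. Hence every point reducing to $\xi$ is the class of some $\hat tv$ with $v\in T_r$, and $\hat tv$ and $\hat tv'$ have the same class iff $v'\in\Gamma v$. The class of $\hat tv$ is a point of $M$ iff some $w'\in W$ satisfies both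
\[
w't^q=t\qquad\text{and}\qquad w'v^q=v .
\]
Since $w'w^{-1}t=w't^q$, the first condition means $w'\in\Gamma w$. So $v$ ranges over
\[
\bigcup_{w'\in\Gamma w}R_{w'}=\{1\}\ \sqcup\bigsqcup_{w'\in\Gamma w\cap\mathcal C}(R_{w'}\setminus1).
\]
Here $\Gamma$ acts with $\gamma R_{w'}=R_{\gamma w'\gamma^{-1}}$ (conjugation by $\Gamma$ preserves $\Gamma w$, since $w$ normalizes $\Gamma$ by \eqref{eq:norm}), and freely on the nontrivial elements. By Lemma~\ref{lem:inv}(iii),
\begin{equation}\label{eq:length}
\nu_\xi=1+(r^e-1)\frac{|\Gamma w\cap\mathcal C|}{|\Gamma|}=1+(r^e-1)\sum_{w'}\frac1{|C_\Gamma(w')|},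
\end{equation}
the sum being over representatives of the $\Gamma$-conjugacy classes in $\Gamma w\cap\mathcal C$. For $w'\in\mathcal C$ we have $|C_\Gamma(w')|\le|C_W(w')|=|C|$. So either $\Gamma w\cap\mathcal C=\emptyset$ and $\nu_\xi=1$, or
\[
\nu_\xi\ \ge\ \nu:=1+\frac{r^e-1}{|C|}>1,
\]
with equality iff $\Gamma w\cap\mathcal C$ is a single $\Gamma$-class and $C_\Gamma(w')=C_W(w')$ for $w'$ in it.

For $t=1$ we have $\Gamma=W$, $\Gamma w\cap\mathcal C=\mathcal C$, and equality holds: $\nu_\xi=\nu>1$. In particular $\varepsilon(M)\ge1$, and Proposition~\ref{prop:cot} gives $\varepsilon(M)=1$. Consequently $\varepsilon_\xi=1$ iff $\nu_\xi>1$, the number $\nu(M)$ of Section~\ref{sec:inv} is $\nu$, and $c(M)=\#\{\xi:\nu_\xi=\nu\}$.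

(For $SL_3(\mathbb F_2)$ and $r=7$: $\mathcal C$ consists of the two $3$-cycles, $|C|=3$, and $R_{w'}$ has order $7$, as $\det(1-2w')=1+2+4=7$. So $\nu=1+6/3=3$, as found in Section~\ref{sec:sl3}.)

\subsection*{Step 4: the count}
We show
\[
c(M)=|Q|,\qquad Q=\{t\in T(k)^C:\ t^q=t\},
\]
where $T(k)^C$ is the group of elements fixed by $C$. Since $Q$ is a finite abelian group killed by $q-1$, this gives $p\nmid c(M)$ and finishes the proof of (b).

\emph{Points with $\nu_\xi=\nu$ come from $Q$.} Let $\nu_\xi=\nu$, $\xi=[t]$, and let $w'\in\Gamma w\cap\mathcal C$. Then $w't^q=t$ and $C_W(w')\subset\Gamma$. Replacing $t$ by a $W$-translate $gt$ replaces $w'$ by $gw'g^{-1}$ and $\Gamma$ by $g\Gamma g^{-1}$, so we may assume $w'=w_0$ and $C\subset\Gamma=W_t$. Thus $t\in T(k)^C$. As $w_0\in C\subset\Gamma$, the equation $w_0t^q=t$ gives $t^q=w_0^{-1}t=t$. So $t\in Q$.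

\emph{Elements of $Q$ give such points.} Let $t\in Q$. Then $\Gamma=W_t\supset C\ni w_0$ and $w_0t^q=w_0t=t$, so we may take $w=w_0$, and $\Gamma w_0=\Gamma$. By (St) $\Gamma$ is a reflection group, so $\Gamma\cap\mathcal C$ is a single $\Gamma$-class by \eqref{eq:class}; it contains $w_0$, and $C_\Gamma(w_0)=C$. Hence $\nu_{[t]}=\nu$.

\emph{Different elements give different points.} Let $t$ and $t'=nt$ be in $Q$, with $n\in W$, and $\Gamma=W_t$. Since $w_0\in C$ fixes $t$ and $t'$, the elements $w_0$ and $n^{-1}w_0n$ both lie in $\Gamma\cap\mathcal C$. By \eqref{eq:class}, $n^{-1}w_0n=\gamma w_0\gamma^{-1}$ with $\gamma\in\Gamma$. Then $n\gamma$ commutes with $w_0$, that is, $n\gamma\in C$, and $t'=nt=n\gamma t=t$. This completes the proof of Proposition~\ref{prop:count}. \qed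

\section{Proof of the theorems}\label{sec:end}

Let $G=\prod_jG_j$ with $G_j$ simple of rank $\ell_j$, with Weyl group $W_j$ and Coxeter number $h_j$. Write $a_j(d)$ for the number of degrees of $W_j$ divisible by $d$. Recall that $|W_j|$ is the product of the degrees, that the largest degree is $h_j$, occurring once, and that $h_j\ge3$ iff $\ell_j\ge2$. \emph{Assume that some $\ell_j\ge2$}, and put $H=\max_jh_j\ge3$. We first choose $r$ so that Proposition~\ref{prop:count} applies to all factors at once; the natural choice is $d=H$.

\begin{lemma}\label{lem:choice}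
There are a prime $r\nmid p\prod_j|W_j|$ and an integer $d$, the order of $q$ modulo $r$, such that $a_j(d)\in\{0,1\}$ for all $j$, $d$ is regular for $W_j$ for every $j\in J:=\{j:a_j(d)=1\}$, and $J$ contains some $j$ with $\ell_j\ge2$.
\end{lemma}

\begin{proof}
\emph{The case $(q,H)\ne(2,6)$.} Take $d=H\ge3$. Zsigmondy's theorem provides a prime $r$ such that $q$ has order exactly $H$ modulo $r$. Then $r\ne p$ and $r\equiv1\pmod H$, so $r>H$. All degrees of $W_j$ are $\le h_j\le H<r$, so $r\nmid|W_j|$. If $h_j<H$, then $a_j(H)=0$. If $h_j=H$, then $\ell_j\ge2$, $a_j(H)=1$, and $H$ is regular for $W_j$: a Coxeter element has a regular eigenvector with eigenvalue $e^{2\pi i/h_j}$ \cite[V, \S6]{BourbakiLie}.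

\emph{The case $(q,H)=(2,6)$.} This is the exception in Zsigmondy's theorem: no prime $r$ satisfies our requirement with $d=6$. The simple types with Coxeter number at most $6$ are, with their degrees,
\begin{gather*}
A_n\ (1\le n\le5):\ 2,3,\dots,n+1;\qquad B_2:\ 2,4;\qquad B_3,C_3:\ 2,4,6;\\
D_4:\ 2,4,4,6;\qquad G_2:\ 2,6 .
\end{gather*}
The orders of their Weyl groups are divisible by no primes other than $2$, $3$, $5$.

If $A_4$ or $A_5$ occurs, take $d=5$ and $r=31=2^5-1$. Then $a_j(5)=1$ exactly for the factors of types $A_4$ and $A_5$, and $a_j(5)=0$ otherwise. For $A_4$, $5$ is the Coxeter number, hence regular. For $A_5$, with $W_j=S_6$ permuting coordinates, a $5$-cycle has the eigenvector $(1,\zeta,\zeta^2,\zeta^3,\zeta^4,0)$ with $\zeta$ a primitive fifth root of unity; its coordinates have sum $0$ and are distinct, so it is regular.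

Otherwise take $d=3$ and $r=7=2^3-1$. Then $a_j(3)=0$ for $A_1$ and $B_2$, and $a_j(3)=1$ for $A_2,A_3,B_3,C_3,D_4,G_2$. Here $3$ is regular: for $A_2$ it is the Coxeter number; for $A_3$ a $3$-cycle has the eigenvector $(1,\zeta,\zeta^2,0)$ with $\zeta$ a primitive cube root of unity, whose coordinates have sum $0$ and are distinct; in the remaining cases the Coxeter number is $6$, and the square of a Coxeter element has a regular eigenvector with eigenvalue $e^{2\pi i/3}$. Since $H=6$ and $A_5$ does not occur, one of $B_3,C_3,D_4,G_2$ occurs, and it belongs to $J$.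
\end{proof}

\begin{proof}[Proof of \textup{(3)}$\Rightarrow$\textup{(1)} in Theorem~\ref{thm:A}]
Suppose (1) fails. A factor of rank $1$ is $SL_2$, so some $\ell_j\ge2$; choose $r,d,J$ as in Lemma~\ref{lem:choice}. By Corollary~\ref{cor:prod}, $M\cong\bigotimes_jM(G_j)$. Apply Proposition~\ref{prop:count} to each $G_j$, part (b) for $j\in J$ and part (a) for $j\notin J$; with Lemma~\ref{lem:inv}(i) this gives
\begin{equation}\label{eq:final}
\varepsilon(M)=|J|,\qquad c(M)=u\cdot q^{\,\ell-\sum_{j\in J}\ell_j}\quad\text{with }p\nmid u .
\end{equation}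

Let $M\cong\bigotimes_{i=1}^nA_i$ with $A_i$ finite free of rank $a_i$. Since $\prod_ia_i=q^\ell$, all $a_i$ are powers of $p$. By additivity of $\varepsilon$, the set $I$ of indices with $\varepsilon(A_i)>0$ satisfies $1\le|I|\le|J|$. Put $P=\prod_{i\notin I}a_i$. For $i\notin I$ we have $c(A_i)=a_i$ by Lemma~\ref{lem:inv}(ii), so $P$ divides $\prod_ic(A_i)=c(M)$. As $P$ is a power of $p$, \eqref{eq:final} shows that $P$ divides $q^{\ell-\sum_{j\in J}\ell_j}$. Therefore
\[
\prod_{i\in I}a_i=\frac{q^\ell}P\ \ge\ q^{\sum_{j\in J}\ell_j},
\]
a product of at most $|J|$ factors. Hence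
\[
\max_ia_i\ \ge\ q^{\frac1{|J|}\sum_{j\in J}\ell_j}\ >\ q,
\]
because all $\ell_j\ge1$ and some $j\in J$ has $\ell_j\ge2$. So (3) fails.
\end{proof}

Together with Section~\ref{sec:pres} this proves Theorem~\ref{thm:A}.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $G$ be simple of rank $\ge2$. Then $J$ consists of the only factor, and \eqref{eq:final} says that $\varepsilon(M)=1$ and that $c(M)=u$ is prime to $p$. If $M\cong A\otimes B$, then $\varepsilon(A)+\varepsilon(B)=1$, so one of them, say $\varepsilon(B)$, is $0$. Then $\operatorname{rank}B=c(B)$ divides $c(A)c(B)=u$, so it is prime to $p$. But $\operatorname{rank}B$ divides $q^\ell$. Hence $\operatorname{rank}B=1$.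
\end{proof}

\begin{thebibliography}{9}

\bibitem{BourbakiAC}
Bourbaki, \emph{Alg.\ Comm.}, V, \S2.

\bibitem{BourbakiLie}
Bourbaki, \emph{Lie}, V, \S5 and \S6.

\bibitem{Reduzzi}
Davide A. Reduzzi, \emph{An Explicit Presentation of the Grothendieck Ring of Finitely Generated $\mathbb F_q[SL(2,\mathbb F_q)]$-Modules}, arXiv:1110.6881 (2011).

\bibitem{Springer}
Springer, \emph{Regular elements of finite reflection groups}, Invent.\ Math.\ 25 (1974).

\end{thebibliography}

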